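\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{question}[theorem]{Question}
\numberwithin{equation}{section}


\title{Strictly singular operators on $L_p$ and approximate factorization through $\ell_r$-sums and $\ell_s$-sums with $r<s$}

\begin{abstract}
Let $1<p<\infty$, $p\neq2$. An operator on $L_p[0,1]$ that passes first through an $\ell_r$-sum and then through an $\ell_s$-sum of finite dimensional spaces, with $1\le r<s<\infty$, is strictly singular. Mathieu and Tradacete asked whether, conversely, every strictly singular operator on $L_p$ is a norm limit of such operators. We show that this is not so: for every $p\ne2$ there is a strictly singular operator at positive distance from the linear span of all operators of this form. As complements we prove that every strictly singular operator on $L_p$ factors through $\ell_p$, so that the statement becomes true if $r=s=p$ is allowed, and we describe the operators that can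 be approximated in this way.
\end{abstract}

\section{The question and the results}

\subsection{The question}

Throughout, $1<p<\infty$, $p'$ is the conjugate exponent, and $L_p=L_p[0,1]$ with Lebesgue measure and real or complex scalars. Operators are bounded and linear, subspaces are closed. Adjoints are taken with respect to the bilinear pairing $\int fg$, so that $L_p^*=L_{p'}$. An operator $T$ is \emph{strictly singular} if there is no infinite dimensional subspace $Z$ of its domain on which $T$ is an isomorphism onto its image. The strictly singular operators on $L_p$ form a norm-closed two-sided ideal $\mathcal S(L_p)$ of the algebra $\mathcal L(L_p)$ of all operators.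

For finite dimensional Banach spaces $X_n$ and $1\le r<\infty$, let $(\oplus X_n)_{\ell_r}$ be the space of sequences $x=(x_n)$, $x_n\in X_n$, with $\|x\|=(\sum\|x_n\|^r)^{1/r}<\infty$. We call such a space an \emph{$\ell_r$-sum}; the summands of an $\ell_r$-sum are always finite dimensional, and some may be $\{0\}$.

Here is a basic way to produce strictly singular operators on $L_p$ that are not compact. Let $p>2$, let $(\rho_k)$ be the Rademacher functions and $(h_k)$ disjointly supported functions of norm one in $L_p$. The operator $f\mapsto\sum_k(\int f\rho_k)h_k$ is the composition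
\[
L_p\longrightarrow\ell_2\longrightarrow\ell_p\longrightarrow L_p
\]
of the map $f\mapsto(\int f\rho_k)_k$, the inclusion, and an isometric embedding. It is not compact, since it sends $\rho_k$ to $h_k$. It is strictly singular, since the inclusion $\ell_2\to\ell_p$ is: an $\ell_2$-structure cannot be preserved inside an $\ell_p$-structure. More generally, let $\mathcal F_p$ be the set of all products $T_3T_2T_1\in\mathcal L(L_p)$ with
\begin{equation}\label{eq:Fp}
L_p\xrightarrow{\;T_1\;}(\oplus X_n)_{\ell_r}\xrightarrow{\;T_2\;}(\oplus Y_n)_{\ell_s}\xrightarrow{\;T_3\;}L_p,\qquad 1\le r<s<\infty,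
\end{equation}
for all choices of $r<s$ and of the finite dimensional spaces $X_n,Y_n$. Every operator from an $\ell_r$-sum to an $\ell_s$-sum with $r<s$ is strictly singular (Proposition~\ref{prop:Fss}). Hence $\overline{\mathcal F_p}\subseteq\mathcal S(L_p)$. The question is whether this is the only mechanism, up to small perturbations.

\begin{question}[Mathieu and Tradacete \cite{MT}]\label{q}
Let $p\ne2$. Given $T\in\mathcal S(L_p)$ and $\varepsilon>0$, are there exponents $r<s$, finite dimensional spaces $X_n,Y_n$, and operators $T_1,T_2,T_3$ as in \eqref{eq:Fp}, all depending on $T$ and $\varepsilon$, such that $\|T-T_3T_2T_1\|\le\varepsilon$? In other words, is $\mathcal S(L_p)=\overline{\mathcal F_p}$?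
\end{question}

The range of the exponents is not specified in \cite{MT}; we take $1\le r<s<\infty$. The case $p=2$ is excluded because it is trivial: an operator $T$ on a Hilbert space that is not compact is bounded below on an infinite dimensional spectral subspace of $T^*T$ (with the Hilbert space adjoint). So there strictly singular operators are compact, hence limits of finite rank operators.

One might guess that the answer is yes. For $p>2$, every infinite dimensional subspace of $L_p$ contains a normalized weakly null sequence, which by the Kadec--Pe\l czy\'nski theorem (recalled in Section~\ref{sec:B}) has a subsequence equivalent to the unit vector basis of $\ell_2$ or of $\ell_p$. Thus $T$ is strictly singular if and only if it is an isomorphism on no copy of $\ell_2$ and on no copy of $\ell_p$. Moreover, every strictly singular operator factors through $\ell_p$ (Theorem~\ref{thm:B}). So it would be enough to insert, approximately, an $\ell_r$-sum with $r$ slightly below $p$ in front of this $\ell_p$. This last step is the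 one that fails.

\subsection{The results}

For each $p>2$ we fix a constant $\kappa_p$ for which Rosenthal's inequality \eqref{eq:Rosenthal} below holds with the given scalar field.

\begin{theorem}\label{thm:A}
\emph{(i)} Let $p>2$. There is $\Phi\in\mathcal S(L_p)$ with $\Phi^*\in\mathcal S(L_{p'})$ such that $\|\Phi-S\|\ge1/\kappa_p$ for every operator of the form
\begin{equation}\label{eq:form}
S=K+\sum_{i=1}^dB_iA_i,\qquad K \text{ compact},\quad A_i:L_p\to E_i,\quad B_i:E_i\to L_p,
\end{equation}
where each $E_i$ is an $\ell_{r_i}$-sum with $1\le r_i<p$.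

\emph{(ii)} Let $1<p<\infty$, $p\ne2$. There is $U\in\mathcal S(L_p)$ whose distance to $\operatorname{span}(\mathcal F_p)$ is at least $1/\kappa_{\max(p,p')}$. In particular, the answer to Question~\ref{q} is negative for every $p\neq2$.
\end{theorem}

So for $0<\varepsilon<1/\kappa_{\max(p,p')}$ the operator $U$ has no approximate factorization as in Question~\ref{q}, whatever $r$, $s$, $X_n$, $Y_n$ and $T_i$ are. The next two results are complements and are not used for Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}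
Let $p\ne2$. Every $T\in\mathcal S(L_p)$ factors through $\ell_p$. Hence, if $r=s=p$ were allowed in Question~\ref{q}, the answer would be positive, even with $\varepsilon=0$.
\end{theorem}

For $1\le r<\infty$ let $\Gamma_r$ be the set of operators on $L_p$ that factor through some $\ell_r$-sum.

\begin{theorem}\label{thm:C}
Let $p\ne2$. An operator $T\in\mathcal L(L_p)$ can be approximated as in Question~\ref{q} for every $\varepsilon>0$, that is, $T\in\overline{\mathcal F_p}$, if and only if $T$ belongs to the norm closure of $\bigcup_r\Gamma_r$, where $r$ runs over $(2,p)$ if $p>2$ and over $(p,2)$ if $p<2$.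
\end{theorem}

Two comments on the hypotheses. The strict inequality $r<s$ enters Theorem~\ref{thm:A}(ii) because for $p>2$ it forces $r<p$ or $s>p$. In the second case $T_3$ is compact; the first is treated in part (i). By Theorem~\ref{thm:B} the strictness cannot be dropped. Finite dimensionality of the summands is essential as well: with $X_1=Y_1=L_p$ and all other summands zero, every operator on $L_p$ would be admitted.

Section~\ref{sec:idea} explains the construction, starting from one concrete scale. Sections~\ref{sec:tools}--\ref{sec:A} prove Theorem~\ref{thm:A}, Section~\ref{sec:B} proves Theorem~\ref{thm:B}, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.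

\section{The idea}\label{sec:idea}

This section is an informal outline; nothing in it is used later.

\emph{One scale.} Take $p=4$ and $r=3$. For an integer $w\ge2$ consider the scalar sequences $a$ with the norm
\[
\|a\|=\max\{\|a\|_2,\;w\|a\|_4\}.
\]
This space is isomorphic to $\ell_2$, since $\|a\|_2\le\|a\|\le w\|a\|_2$, but with a constant that depends on $w$. In contrast, it is complemented in $L_4$ with constants that do \emph{not} depend on $w$ (Lemma~\ref{lem:Xw}). A sum of $N'$ unit vectors has norm $\max\{N'^{1/2},wN'^{1/4}\}$. For $N'<w^4$ the $\ell_4$-term dominates, and at $N=w^4$ the two terms meet: the norm is $N^{1/2}=w^2$.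

Now let $A$ be an operator from this space to $\ell_3$. The unit vectors $e_l$ tend weakly to $0$, hence so do the $Ae_l$. If $\|Ae_l\|\ge c$ for infinitely many $l$, we can pick $N$ of these indices for which the vectors $Ae_l$ are disjointly supported up to a small error. Adding them up gives
\[
cN^{1/3}\lesssim\|A\|N^{1/2},\qquad\text{so}\qquad \limsup_l\|Ae_l\|\le\|A\|N^{1/6}=\|A\|\,w^{2/3}.
\]
But $\|e_l\|=w$. So for large $l$ the ratio $\|Ae_l\|/\|e_l\|$ is at most about $\|A\|w^{-1/3}$. With $\ell_4$ in place of $\ell_3$ the same computation gives the bound $\|A\|N^{1/4}=\|A\|w$, which is no information. Every exponent below $p$ loses a power of $w$; the exponent $p$ loses nothing.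

\emph{All scales.} To defeat operators of arbitrarily large norm we use scales $w_n=2^n$, $n=1,2,\dots$, inside one space $Z$, with unit vectors $e_{n,l}$, $l\in\mathbb N$, of weight $w_n$. We look for a formal identity $D$ from $Z$ to a larger space $W$. Three requirements determine $W$.
\begin{itemize}
\item For fixed $n$, the vectors $e_{n,l}$, $l\in\mathbb N$, span a copy of $\ell_2$, which must not be preserved. So in $W$ we take the $\ell_p$-sum over $l$.
\item One vector from each scale, $e_{n,1}$ for $n\in\mathbb N$, spans a copy of $\ell_p$ in $Z$: for coefficients $a_n=c_n/w_n$ the norm is $\max\{(\sum4^{-n}|c_n|^2)^{1/2},\|c\|_p\}$, which is equivalent to $\|c\|_p$. This copy must not be preserved either. So in $W$ we lower the weights slightly, to $v_n=w_n/n$.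
\item Now $D$ shrinks the unit vectors of scale $n$ by the factor $n$. If nothing else were changed, the part of $D$ on the scales $n>m$ would have norm at most $1/m$. The remaining part factors through the inclusion $\ell_2\to\ell_p$, so $D$ would be a limit of admissible operators. Hence we replace each single vector $e_{n,l}$ by a finite \emph{block} $e_{n,l,j}$, $j\le N_n$, and keep the $\ell_2$-norm inside each block of $W$. Then the \emph{flat} vectors $\sum_{j\le N_n}\pm e_{n,l,j}$ have norm $N_n^{1/2}$ both in $Z$ and in $W$, and no scale is negligible. Since blocks are finite dimensional, an infinite dimensional subspace must spread over infinitely many of them, so strict singularity is not lost.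
\end{itemize}

\emph{The distance.} It remains to see that an operator $S:Z\to W$ passing through $\ell_3$ cannot be close to $D$. Individual unit vectors do not show this, since $D$ shrinks them too. We use an average of diagonal entries, that is, a normalized trace. For large $l$ the diagonal entries of $S$ on the block $(n,l)$ are at most $\|Se_{n,l,j}\|/v_n\lesssim Cw_n^{2/3}/v_n$, with $C$ depending on $S$; this is small for large $n$. The diagonal entries of $D$ are $1$. On the other hand, the average of the diagonal entries of $D-S$ over the block equals the average over all signs of $D-S$ tested on normalized flat vectors and flat functionals. This is at most $\|D-S\|$. So $\|D-S\|\ge1$.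

\section{Tools}\label{sec:tools}

We write $\sigma=(\sigma_k)$ for independent uniform signs and $\mathbb E_\sigma$ for the average over them.

\subsection{Passing to disjoint vectors}

A \emph{block space} is a Banach space $\mathcal E$ of families $a=(a_\beta)_{\beta\in B}$, with $B$ countable and each $a_\beta$ in a finite dimensional space, such that the coordinate maps $a\mapsto a_\beta$ are continuous, finitely supported families are dense, and for every $G\subseteq B$ the restriction $a\mapsto a|_G$ (keep $a_\beta$ for $\beta\in G$, replace the others by $0$) maps $\mathcal E$ contractively into $\mathcal E$. Every $\ell_r$-sum, $1\le r<\infty$, is a block space. Vectors are \emph{disjoint} if their supports in $B$ are pairwise disjoint. Disjoint vectors $x_k$ of an $\ell_r$-sum satisfy $\|\sum x_k\|^r=\sum\|x_k\|^r$.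

\begin{lemma}\label{lem:hump}
Let $\mathcal E$ be a block space and $\tau>0$.

\emph{(a)} Let $(u_k)$ be a weakly null sequence in $\mathcal E$. After passing to a subsequence there are pairwise disjoint finite sets $G_k$ with $\|u_k-u_k|_{G_k}\|\le\tau2^{-k}$.

\emph{(b)} Let $Y\subseteq\mathcal E$ be infinite dimensional and let $T:\mathcal E\to\mathcal E'$ be an operator into a block space. There are $y_k\in Y$ with $\|y_k\|=1$, pairwise disjoint finite sets $G_k$, and pairwise disjoint finite sets $H_k$, with $\|y_k-y_k|_{G_k}\|\le\tau2^{-k}$ and $\|Ty_k-(Ty_k)|_{H_k}\|\le\tau2^{-k}$.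
\end{lemma}

If only the sets $G_k$ are needed in (b), we take $T=0$.

\begin{proof}
If $f$ has finite support $G$ and $\|y-f\|\le\eta/2$, then $\|y-y|_G\|\le\|y-f\|+\|(f-y)|_G\|\le\eta$. The same estimate holds for every finite set containing $G$. So every vector is approximated by its restrictions to sufficiently large finite sets.

(a) Suppose that the first $k-1$ vectors and $G_1,\dots,G_{k-1}$ have been chosen, and let $G'$ be the union of these sets. Restriction to $G'$ is a continuous operator with finite dimensional range, so it maps weakly null sequences to norm null ones. Choose the next vector $u$ of the subsequence with $\|u|_{G'}\|\le\tau2^{-k-1}$, then a finite set $G\supseteq G'$ with $\|u-u|_G\|\le\tau2^{-k-1}$, and put $G_k=G\setminus G'$.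

(b) If $G_1,\dots,G_{k-1}$ and $H_1,\dots,H_{k-1}$ have been chosen, the requirement that $y$ vanish on $\bigcup_{i<k}G_i$ and $Ty$ vanish on $\bigcup_{i<k}H_i$ amounts to finitely many linear conditions on $y$. So some $y_k\in Y$ with $\|y_k\|=1$ satisfies it. Choose finite sets $G,H$ with $\|y_k-y_k|_G\|\le\tau2^{-k}$ and $\|Ty_k-(Ty_k)|_H\|\le\tau2^{-k}$, and remove from them the earlier sets, where $y_k$ and $Ty_k$ vanish.
\end{proof}

\begin{proposition}\label{prop:Fss}
If $1\le r<s<\infty$, every operator $T$ from an $\ell_r$-sum to an $\ell_s$-sum is strictly singular. Consequently $\overline{\mathcal F_p}\subseteq\mathcal S(L_p)$.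
\end{proposition}

\begin{proof}
Suppose $\|Ty\|\ge\delta\|y\|$ on an infinite dimensional $Y$, with $\delta>0$. Take $y_k,G_k,H_k$ from Lemma~\ref{lem:hump}(b) with $\tau=1$. Then $\|y_k|_{G_k}\|\ge\frac12$ and $\|(Ty_k)|_{H_k}\|\le\|T\|$. Hence for all $K$
\[
\delta\big(\tfrac12K^{1/r}-1\big)\le\delta\Big\|\sum_{k\le K}y_k\Big\|\le\Big\|\sum_{k\le K}Ty_k\Big\|\le\|T\|K^{1/s}+1,
\]
which is false for large $K$. If $T_3T_2T_1$ is an isomorphism on $Z$, then $T_1$ is an isomorphism on $Z$ and $T_2$ is an isomorphism on $T_1(Z)$; so operators in $\mathcal F_p$ are strictly singular. Finally, $\mathcal S(L_p)$ is closed.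
\end{proof}

\subsection{Two compactness statements}

For $1<r<\infty$ an $\ell_r$-sum $(\oplus X_n)_{\ell_r}$ is reflexive with dual $(\oplus X_n^*)_{\ell_{r'}}$. The next lemma disposes of the exponents for which one of the outer operators $T_1,T_3$ in \eqref{eq:Fp} must be compact. Part (a) with $p=2$ is needed in Section~\ref{sec:C}.

\begin{lemma}\label{lem:compact}
\emph{(a)} If $2\le p<s<\infty$, every operator from an $\ell_s$-sum to $L_p$ is compact.

\emph{(b)} If $1<p<\infty$ and $1\le r<\min(p,2)$, every operator from $L_p$ to an $\ell_r$-sum is compact.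
\end{lemma}

\begin{proof}
In both cases the domain is reflexive. If the operator $R$ is not compact, some bounded sequence has images without a convergent subsequence. Passing to a weakly convergent subsequence, subtracting the limit, discarding finitely many terms and rescaling, we get weakly null $u_k$ with $\|u_k\|\le1$ and $\|Ru_k\|\ge\delta>0$.

(a) By Lemma~\ref{lem:hump}(a) with $\tau=1$ we may assume that the $u_k$ are within $2^{-k}$ of disjoint vectors of norm at most $1$. So $\|\sum_{k\le K}\sigma_ku_k\|\le K^{1/s}+1$ for all $K$ and all signs. On the other hand, as $p\ge2$, Jensen's inequality and $\|\cdot\|_{\ell_p}\le\|\cdot\|_{\ell_2}$ give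
\[
\mathbb E_\sigma\Big\|\sum_{k\le K}\sigma_kRu_k\Big\|_p^p\ge\int\Big(\mathbb E_\sigma\Big|\sum_{k\le K}\sigma_kRu_k\Big|^2\Big)^{p/2}=\int\Big(\sum_{k\le K}|Ru_k|^2\Big)^{p/2}\ge\sum_{k\le K}\|Ru_k\|_p^p\ge\delta^pK.
\]
Hence $\delta K^{1/p}\le\|R\|(K^{1/s}+1)$ for all $K$, which contradicts $s>p$.

(b) The sequence $(Ru_k)$ is weakly null. By Lemma~\ref{lem:hump}(a) with $\tau=\delta/2$ we may assume that $Ru_k$ is within $\frac\delta22^{-k}$ of vectors $t_k$ that are disjoint, and then $\|t_k\|\ge\delta/2$. So $\|\sum_{k\le K}\sigma_kRu_k\|\ge\frac\delta2K^{1/r}-\frac\delta2$ for all $K$ and all signs. Khintchine's inequality, applied pointwise, gives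
\[
\Big(\mathbb E_\sigma\Big\|\sum_{k\le K}\sigma_ku_k\Big\|_p^p\Big)^{1/p}\le C_p\Big\|\Big(\sum_{k\le K}|u_k|^2\Big)^{1/2}\Big\|_p\le C_pK^{1/\min(p,2)}.
\]
The last step uses the triangle inequality in $L_{p/2}$ if $p\ge2$, and $(\sum|u_k|^2)^{1/2}\le(\sum|u_k|^p)^{1/p}$ if $p<2$. Since $r<\min(p,2)$, this is a contradiction for large $K$.
\end{proof}

\subsection{Weighted spaces inside $L_p$}

\emph{Rosenthal's inequality} \cite{Ros} states that for $2<p<\infty$ there is a constant $\kappa_p$ such that for finitely many independent mean-zero $g_i\in L_p$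
\begin{equation}\label{eq:Rosenthal}
\Big\|\sum g_i\Big\|_p\le\kappa_p\max\Big\{\Big(\sum\|g_i\|_p^p\Big)^{1/p},\Big(\sum\|g_i\|_2^2\Big)^{1/2}\Big\}.
\end{equation}
The right-hand side suggests realizing norms of the form $\max\{\|a\|_2,\|(w_ia_i)\|_p\}$ in $L_p$ by independent functions with $\|f_i\|_2=1$ and $\|f_i\|_p=w_i$.

\begin{lemma}\label{lem:Xw}
Let $p>2$, let $(w_i)$ be a countable family with $w_i\ge1$, and let $X_w$ be the space of scalar families with finite norm
\[
\|a\|_{X_w}=\max\Big\{\|a\|_2,\Big(\sum w_i^p|a_i|^p\Big)^{1/p}\Big\}.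
\]
There are operators $J:X_w\to L_p$ and $Q:L_p\to X_w$ with $QJ=I$, $\|Q\|\le1$ and $\|J\|\le\kappa_p$. If the family is finite, then $I_{X_w}$ factors through some $\ell_p^m$ with constant $\kappa_p$, that is, $I_{X_w}=\beta\alpha$ with $\alpha:X_w\to\ell_p^m$, $\beta:\ell_p^m\to X_w$ and $\|\alpha\|\|\beta\|\le\kappa_p$.
\end{lemma}

\begin{proof}
Put $A_i=w_i^{p/(p-2)}\ge1$. Let $f_i$ be independent functions on $[0,1]$ that take each of the values $\pm A_i$ with probability $\frac12A_i^{-2}$, and $0$ otherwise. Then $\|f_i\|_2=1$ and $\|f_i\|_p^p=A_i^{p-2}=w_i^p$. By \eqref{eq:Rosenthal}, $Ja=\sum a_if_i$ satisfies $\|Ja\|_p\le\kappa_p\|a\|_{X_w}$ for finitely supported $a$; these are dense in $X_w$, so $J$ extends to $X_w$ with $\|J\|\le\kappa_p$.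

Let $Qf=(\mathbb Eff_i)_i$, where $\mathbb E$ is the integral over $[0,1]$. By Bessel's inequality, $\|Qf\|_2\le\|f\|_2\le\|f\|_p$, since the $f_i$ are orthonormal. For the second part of the norm put $q=p'<2$ and let $b$ be finitely supported with $\|b\|_q\le1$. By symmetry and independence, replacing $f_i$ by $\sigma_if_i$ does not change the joint distribution. Averaging over $\sigma$, then using Jensen's inequality (as $q\le2$) and $\|\cdot\|_{\ell_2}\le\|\cdot\|_{\ell_q}$, we get
\[
\mathbb E\Big|\sum b_iw_if_i\Big|^q\le\mathbb E\Big(\sum|b_iw_if_i|^2\Big)^{q/2}\le\sum|b_i|^qw_i^q\,\mathbb E|f_i|^q .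
\]
Here $\mathbb E|f_i|^q=A_i^{q-2}$ and $w_i^q=A_i^{q(p-2)/p}$. Since $q/p=q-1$, the last exponent is $q-2(q-1)=2-q$. So $w_i^q\,\mathbb E|f_i|^q=1$, and the right-hand side is $\sum|b_i|^q\le1$. By H\"older's inequality $|\sum b_iw_i\,\mathbb Eff_i|\le\|f\|_p$ for all such $b$, that is, $(\sum w_i^p|\mathbb Eff_i|^p)^{1/p}\le\|f\|_p$. Hence $\|Q\|\le1$. By orthonormality, $QJa=a$ for finitely supported $a$, hence $QJ=I$.

If there are finitely many $f_i$, they generate a finite algebra of sets. The range of $J$ then lies in the span of the indicators of the atoms of positive measure of this algebra. This span is isometric to some $\ell_p^m$, and $I_{X_w}=QJ$ factors through it.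
\end{proof}

\section{The operator}\label{sec:operator}

In this section $p>2$ and $q=p'$.

\subsection{Definition}

Put
\[
w_n=2^n,\qquad v_n=\frac{2^n}{n}\ge1,\qquad N_n=\Big\lceil w_n^{2p/(p-2)}\Big\rceil ,
\]
and $I=\{(n,l,j):n,l\in\mathbb N,\ 1\le j\le N_n\}$. We call $n$ the scale. For a scalar family $a$ on $I$ let $a_{n,l}=(a_{n,l,j})_{j\le N_n}$ be its part on the \emph{block} $(n,l)$. Let $Z$ and $W$ be the spaces of families with finite norms
\begin{align*}
\|a\|_Z&=\max\Big\{\|a\|_2,\Big(\sum_{(n,l,j)\in I}w_n^p|a_{n,l,j}|^p\Big)^{1/p}\Big\},\\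
\|a\|_W&=\Big(\sum_{n,l}\max\big\{\|a_{n,l}\|_2,\;v_n\|a_{n,l}\|_p\big\}^p\Big)^{1/p}.
\end{align*}
With the $a_{n,l}$ as coordinates, both are block spaces, and $W$ is an $\ell_p$-sum. Let $e_{n,l,j}$ be the unit vectors and $e^*_{n,l,j}$ the coordinate functionals. The number $N_n$ is the smallest positive integer with
\begin{equation}\label{eq:N}
N_n^{1/2}\ge w_nN_n^{1/p}.
\end{equation}
So a sum of $N_n$ distinct unit vectors of scale $n$, with arbitrary signs, has $Z$-norm $N_n^{1/2}$.

Let $D:Z\to W$ be the formal identity, $Da=a$.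

\begin{lemma}\label{lem:D}
$D$ is bounded, with $\|D\|\le2^{1/p}$. For every $m\in\mathbb N$, with $C_m=(1+2^{mp})^{1/p}$,
\begin{equation}\label{eq:D}
\|Da\|_W\le C_m\|a\|_2+\tfrac1m\|a\|_Z\qquad(a\in Z).
\end{equation}
\end{lemma}

\begin{proof}
We have $\|Da\|_W^p\le\sum_{n,l}\|a_{n,l}\|_2^p+\sum_{n,l}v_n^p\|a_{n,l}\|_p^p$. The first sum is at most $(\sum_{n,l}\|a_{n,l}\|_2^2)^{p/2}=\|a\|_2^p$, since $p\ge2$. The second is at most $\|a\|_Z^p$, since $v_n\le w_n$. This gives $\|D\|\le2^{1/p}$. For \eqref{eq:D} split the second sum. For $n\le m$ we have $v_n\le2^m$ and $\|a_{n,l}\|_p\le\|a_{n,l}\|_2$, so these terms contribute at most $2^{mp}\sum\|a_{n,l}\|_2^p\le2^{mp}\|a\|_2^p$. For $n>m$ we have $v_n=w_n/n\le w_n/m$, so these terms contribute at most $m^{-p}\|a\|_Z^p$. Hence $\|Da\|_W^p\le C_m^p\|a\|_2^p+m^{-p}\|a\|_Z^p$, and \eqref{eq:D} follows.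
\end{proof}

Lemma~\ref{lem:Xw} applies to $Z$ and gives $J_Z:Z\to L_p$, $Q_Z:L_p\to Z$. It also applies to each block of $W$, with $N_n$ equal weights $v_n\ge1$. Taking $\ell_p$-sums of the resulting operators and using that the $\ell_p$-sum of countably many copies of $L_p$ is isometric to $L_p$, we get $J_W:W\to L_p$, $Q_W:L_p\to W$ with the same properties: $Q_ZJ_Z=I$, $Q_WJ_W=I$, $\|Q_Z\|,\|Q_W\|\le1$, $\|J_Z\|,\|J_W\|\le\kappa_p$. Define
\begin{equation}\label{eq:Phi}
\Phi=J_WDQ_Z\in\mathcal L(L_p),\qquad\text{so that}\qquad Q_W\Phi J_Z=D .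
\end{equation}

\subsection{Strict singularity}

By \eqref{eq:D}, $D$ is small on every bounded sequence in $Z$ whose $\ell_2$-norms tend to $0$. So we need to see that a subspace on which $D$ is bounded below would contain such a sequence. This is a matter of growth rates: sums of $K$ disjoint bounded vectors grow in $W$ only like $K^{1/p}$, which leaves no room for an $\ell_2$-component in $Z$.

\begin{lemma}\label{lem:ss}
$D$ is strictly singular.
\end{lemma}

\begin{proof}
Suppose $\|Dy\|_W\ge\delta\|y\|_Z$ on an infinite dimensional $Y\subseteq Z$, $\delta>0$. By Lemma~\ref{lem:hump}(b) with $T=0$ there are $y_k\in Y$ with $\|y_k\|_Z=1$ and restrictions $x_k$ of $y_k$ to pairwise disjoint finite sets of blocks with $\|y_k-x_k\|_Z\le2^{-k}$. Since $\|\cdot\|_Z\ge\|\cdot\|_2$, and since the $Dx_k$ are disjoint in the $\ell_p$-sum $W$ with $\|Dx_k\|_W\le\|D\|$,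
\begin{multline*}
\delta\Big(\Big(\sum_{k\le K}\|x_k\|_2^2\Big)^{1/2}-1\Big)\le\delta\Big\|\sum_{k\le K}y_k\Big\|_Z\le\Big\|\sum_{k\le K}Dy_k\Big\|_W\\
\le\Big(\sum_{k\le K}\|Dx_k\|_W^p\Big)^{1/p}+\|D\|\le\|D\|(K^{1/p}+1).
\end{multline*}
As $p>2$, it follows that $\sum_{k\le K}\|x_k\|_2^2=o(K)$, so $\liminf_k\|x_k\|_2=0$. By \eqref{eq:D} and $\|x_k\|_Z\le1$ we get $\liminf_k\|Dx_k\|_W\le1/m$ for every $m$. Hence $\liminf_k\|Dy_k\|_W=0$, which contradicts $\|Dy_k\|_W\ge\delta$.
\end{proof}

For exponents below $2$ we shall use the adjoint operator. To keep the proof of Theorem~\ref{thm:A} self-contained we show directly that $D^*$ is strictly singular, by dualizing \eqref{eq:D}: the images $D^*z_k$ of disjoint vectors split into a part whose sums grow only like $K^{1/2}$ and a part that is uniformly small, while the sums of the $z_k$ themselves grow like $K^{1/q}$ with $q<2$.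

\begin{lemma}\label{lem:ssdual}
$D^*$ is strictly singular.
\end{lemma}

\begin{proof}
The space $W^*$ is the $\ell_q$-sum of the duals of the blocks of $W$, hence a block space. Suppose $\|D^*y\|\ge\delta\|y\|$ on an infinite dimensional $Y\subseteq W^*$, $\delta>0$. By Lemma~\ref{lem:hump}(b), applied to $\mathcal E=W^*$ with $T=0$, there are $y_k\in Y$ with $\|y_k\|=1$ and restrictions $z_k$ of $y_k$ to pairwise disjoint finite sets $G_k$ of blocks with $\|y_k-z_k\|\le2^{-k}$; so $\frac12\le\|z_k\|\le1$. Fix $m$ with $2^{1/p}/m<\delta/4$.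

\emph{Splitting $D^*z_k$.} By \eqref{eq:D}, $|(D^*z_k)(a)|\le\|Da\|_W\le C_m\|a\|_2+\frac1m\|a\|_Z$ for $a\in Z$. Equip $\ell_2(I)\oplus Z$ with the norm $C_m\|u\|_2+\frac1m\|x\|_Z$. The functional $(a,a)\mapsto(D^*z_k)(a)$ on the diagonal $\{(a,a):a\in Z\}$ has norm at most $1$. By the Hahn--Banach theorem it extends to the whole space with norm at most $1$. This gives
\[
D^*z_k=g_k+h_k,\qquad\|g_k\|_{\ell_2}\le C_m,\qquad\|h_k\|_{Z^*}\le\tfrac1m .
\]
Since $(D^*z_k)(a)=z_k(Da)$ depends only on $a|_{G_k}$, and since restriction to $G_k$ is contractive on $\ell_2(I)$ and on $Z$, we may replace $g_k$ and $h_k$ by $a\mapsto g_k(a|_{G_k})$ and $a\mapsto h_k(a|_{G_k})$. So we may assume that both depend only on the coordinates in $G_k$.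

\emph{The sum of the $g_k$.} Since $\|\cdot\|_2\le\|\cdot\|_Z$ and the $g_k$ are disjoint, $\|\sum_{k\le K}g_k\|_{Z^*}\le\|\sum_{k\le K}g_k\|_{\ell_2}\le C_mK^{1/2}$.

\emph{The sum of the $h_k$.} For disjoint $x_k\in Z$ we have $\|\sum x_k\|_2^p=(\sum\|x_k\|_2^2)^{p/2}\ge\sum\|x_k\|_2^p$. Hence
\[
\Big\|\sum x_k\Big\|_Z^p\ge\max\Big\{\sum_k\|x_k\|_2^p,\ \sum_k\sum_{I}w_n^p|x_k(n,l,j)|^p\Big\}\ge\frac12\sum_k\|x_k\|_Z^p .
\]
With $x_k=a|_{G_k}$ and H\"older's inequality,
\[
\Big|\sum_{k\le K}h_k(a)\Big|\le\frac1m\sum_{k\le K}\|a|_{G_k}\|_Z\le\frac1mK^{1/q}\Big(\sum_{k\le K}\|a|_{G_k}\|_Z^p\Big)^{1/p}\le\frac{2^{1/p}}mK^{1/q}\|a\|_Z .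
\]

\emph{Conclusion.} Since $\|\sum_{k\le K}z_k\|=(\sum_{k\le K}\|z_k\|^q)^{1/q}\ge\frac12K^{1/q}$,
\[
\delta\big(\tfrac12K^{1/q}-1\big)-\|D\|\le\Big\|\sum_{k\le K}D^*y_k\Big\|-\|D\|\le\Big\|\sum_{k\le K}D^*z_k\Big\|\le C_mK^{1/2}+\frac{2^{1/p}}mK^{1/q}.
\]
Divide by $K^{1/q}$ and let $K\to\infty$. As $q<2$, we obtain $\delta/2\le2^{1/p}/m<\delta/4$, a contradiction.
\end{proof}

By \eqref{eq:Phi}, Lemmas~\ref{lem:ss} and \ref{lem:ssdual} and the ideal property, $\Phi\in\mathcal S(L_p)$ and $\Phi^*=Q_Z^*D^*J_W^*\in\mathcal S(L_{p'})$.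

\section{The distance estimate: proof of Theorem~\ref{thm:A}}\label{sec:A}

The first lemma is the computation of Section~\ref{sec:idea} for general $p$ and $r$. Here it matters that each scale of $Z$ has infinitely many blocks: $l\to\infty$ makes the images of unit vectors weakly null and hence nearly disjoint.

\begin{lemma}\label{lem:collapse}
Let $p>2$, let $E$ be an $\ell_r$-sum, $1\le r<\infty$, and let $A:Z\to E$ be an operator. For all $n$ and all $j\le N_n$, we have $e_{n,l,j}\to0$ weakly in $Z$ as $l\to\infty$, and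
\[
\limsup_{l\to\infty}\|Ae_{n,l,j}\|\le\|A\|\,N_n^{1/2-1/r}.
\]
\end{lemma}

\begin{proof}
Fix $n,j$ and write $N=N_n$, $e_l=e_{n,l,j}$. The map $b\mapsto\sum_lb_le_l$ is bounded from $\ell_2$ to $Z$, with norm at most $w_n$. So $e_l\to0$ weakly in $Z$, and $Ae_l\to0$ weakly in $E$. If the $\limsup$ is $0$ there is nothing to prove. Otherwise let $0<c<\limsup_l\|Ae_l\|$ and $0<\tau<c$. By Lemma~\ref{lem:hump}(a), applied to those $Ae_l$ with $\|Ae_l\|>c$, there are $l_1<\dots<l_N$ with $\|Ae_{l_k}\|>c$ and disjoint $t_k\in E$ with $\|Ae_{l_k}-t_k\|\le\tau2^{-k}$. In particular $\|t_k\|\ge c-\tau$. With \eqref{eq:N},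
\[
N^{1/r}(c-\tau)-\tau\le\Big\|A\sum_{k\le N}e_{l_k}\Big\|\le\|A\|\max\{N^{1/2},w_nN^{1/p}\}=\|A\|N^{1/2}.
\]
Let $\tau\to0$ and then let $c$ tend to the $\limsup$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(i)]
Let $S$ be as in \eqref{eq:form} and $\rho=\|\Phi-S\|$. Move the problem from $L_p$ to the pair $Z,W$: put
\[
S'=Q_WSJ_Z=K'+\sum_{i=1}^dB_i'A_i',\qquad K'=Q_WKJ_Z,\quad A_i'=A_iJ_Z:Z\to E_i,\quad B_i'=Q_WB_i:E_i\to W .
\]
By \eqref{eq:Phi}, $R:=D-S'=Q_W(\Phi-S)J_Z$, so $\|R\|\le\kappa_p\rho$.

\emph{Step 1: $N_n^{1/2-1/r}/v_n\to0$ as $n\to\infty$, for every $1\le r<p$.} If $r\le2$, the quotient is at most $1/v_n=n2^{-n}$. Let $2<r<p$. Since $N_n\le2w_n^{2p/(p-2)}$ and $\frac12-\frac1r=\frac{r-2}{2r}\le\frac12$, the quotient is at most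
\[
\sqrt2\,n\,w_n^{\theta-1},\qquad\theta=\frac{p(r-2)}{r(p-2)} .
\]
The inequality $\theta<1$ is equivalent to $p(r-2)<r(p-2)$, that is, to $r<p$. This is where the hypothesis $r_i<p$ is used. As $w_n=2^n$, the limit is $0$.

\emph{Step 2: on a suitable block, the diagonal entries of $S'$ are small.} Let $\tau>0$. By Step 1 fix $n$ with $\sum_i\|B_i'\|\|A_i'\|N_n^{1/2-1/r_i}\le\tau v_n$. For each $j\le N_n$ we have $e_{n,l,j}\to0$ weakly as $l\to\infty$, so $\|K'e_{n,l,j}\|\to0$ because $K'$ is compact. With Lemma~\ref{lem:collapse}, $\limsup_l\|S'e_{n,l,j}\|_W\le\tau v_n$. There are only finitely many $j\le N_n$, so we can fix $l$ with $\|S'e_{n,l,j}\|_W\le2\tau v_n$ for all $j\le N_n$. Since $v_n|a_{n,l,j}|\le v_n\|a_{n,l}\|_p\le\|a\|_W$, we get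
\[
|e^*_{n,l,j}(S'e_{n,l,j})|\le2\tau\qquad(j\le N_n).
\]

\emph{Step 3: the average of the diagonal entries of $R$ is at most $\|R\|$ in modulus.} With $n,l$ fixed write $N=N_n$, $e_j=e_{n,l,j}$. For every choice of signs $\|\sum_j\sigma_je_j\|_Z=N^{1/2}$, by \eqref{eq:N}. Also $|\sum_j\sigma_ja_{n,l,j}|\le N^{1/2}\|a_{n,l}\|_2\le N^{1/2}\|a\|_W$, so $\|\sum_j\sigma_je_j^*\|_{W^*}\le N^{1/2}$. This is where we use that $W$ keeps the $\ell_2$-norm inside each block. Since $\mathbb E_\sigma\sigma_i\sigma_j=0$ for $i\ne j$,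
\[
\Big|\frac1N\sum_{j\le N}e_j^*(Re_j)\Big|=\Big|\mathbb E_\sigma\frac1N\Big(\sum_{i\le N}\sigma_ie_i^*\Big)\Big(R\sum_{j\le N}\sigma_je_j\Big)\Big|\le\frac1N\,N^{1/2}\,\|R\|\,N^{1/2}\le\kappa_p\rho .
\]

\emph{Conclusion.} For every $j\le N$, $1=e_j^*(De_j)=e_j^*(S'e_j)+e_j^*(Re_j)$. Averaging over $j$ gives $1\le2\tau+\kappa_p\rho$. Let $\tau\to0$ to get $\rho\ge1/\kappa_p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(ii)]
\emph{Case $p>2$.} Take $U=\Phi$, and let $S_0=T_3T_2T_1\in\mathcal F_p$ have exponents $r<s$. If $r<p$, then $S_0=(T_3T_2)T_1$ factors through an $\ell_r$-sum with $r<p$. If $r\ge p$, then $s>p$ and $T_3$ is compact by Lemma~\ref{lem:compact}(a), so $S_0$ is compact. Thus every element of $\operatorname{span}(\mathcal F_p)$ has the form \eqref{eq:form}, and (i) applies.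

\emph{Case $1<p<2$.} Put $q=p'>2$, let $\Phi\in\mathcal S(L_q)$ be the operator of (i) for the exponent $q$, and let $U=\Phi^*\in\mathcal S(L_p)$. Let $S_0=T_3T_2T_1\in\mathcal F_p$ have exponents $r<s$. If $s>p$, then $S_0^*=(T_1^*T_2^*)T_3^*$ factors through the $\ell_{s'}$-sum $(\oplus Y_n^*)_{\ell_{s'}}$ with $1<s'<q$. If $s\le p$, then $r<p=\min(p,2)$, so $T_1$ is compact by Lemma~\ref{lem:compact}(b) and $S_0^*$ is compact. Hence for every $S\in\operatorname{span}(\mathcal F_p)$ the operator $S^*$ has the form \eqref{eq:form} for the exponent $q$. By reflexivity $\|U-S\|=\|\Phi-S^*\|\ge1/\kappa_q$.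
\end{proof}

\section{The borderline exponent: proof of Theorem~\ref{thm:B}}\label{sec:B}

We use the following standard theorems. A sequence $(d_k)_{k\ge1}$ is a martingale difference sequence with respect to increasing $\sigma$-algebras $(\mathcal G_k)_{k\ge0}$ if $d_k$ is $\mathcal G_k$-measurable and $\mathbb E[d_k|\mathcal G_{k-1}]=0$.
\begin{itemize}
\item \emph{Burkholder's inequalities}, $2<p<\infty$: for finite martingale difference sequences in $L_p$,
\begin{align}
\Big\|\Big(\sum|d_k|^2\Big)^{1/2}\Big\|_p&\le C_p\Big\|\sum d_k\Big\|_p,\label{eq:Bu1}\\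
\Big\|\sum d_k\Big\|_p&\le C_p\Big(\Big\|\Big(\sum\mathbb E[|d_k|^2|\mathcal G_{k-1}]\Big)^{1/2}\Big\|_p+\Big(\sum\|d_k\|_p^p\Big)^{1/p}\Big).\label{eq:Bu2}
\end{align}
\item \emph{The Kadec--Pe\l czy\'nski theorem}: for $p>2$, a weakly null sequence in $L_p$ with norms bounded and bounded away from $0$ has a subsequence equivalent to the unit vector basis of $\ell_p$ or of $\ell_2$.
\item \emph{Weis's theorem} \cite{Weis}: for $1<p<\infty$, an operator $T$ on $L_p$ is strictly singular if and only if $T^*$ is.
\end{itemize}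

For $p>2$ let $i_{p,2}:L_p\to L_2$ be the inclusion. The link between strict singularity and $\ell_p$ is compactness of $i_{p,2}T$, through the following theorem of W.~B.~Johnson (1976). It is also used in Section~\ref{sec:C}.

\begin{lemma}[Johnson]\label{lem:Johnson}
Let $2<p<\infty$, let $X$ be a Banach space and $T:X\to L_p$ an operator such that $i_{p,2}T$ is compact. Then $T$ factors through $\ell_p$.
\end{lemma}

The idea is to decompose $Tx$ into dyadic martingale differences taken over long intervals of levels. Their $\ell_p$-sum is dominated by $\|Tx\|_p$, but in general does not dominate it. By \eqref{eq:Bu2} it does so once the conditional variances are small. The compactness hypothesis makes the $L_2$-norms of the differences as small as we like, so we can include a large multiple $M_k$ of the $L_2$-norm in the norm of the $k$th difference, and this makes the conditional variances small. The resulting finite dimensional spaces are complemented in the weighted spaces of Lemma~\ref{lem:Xw}, whose identities factor uniformly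 through spaces $\ell_p^m$.

\begin{proof}
Let $P_n$ be the conditional expectation onto the dyadic $\sigma$-algebra $\mathcal D_n$ with $2^n$ atoms. The $P_n$ are contractive on $L_p$ and on $L_2$ and tend strongly to the identity on both. As $i_{p,2}T$ is compact, $\delta_n:=\|(I-P_n)T\|_{X\to L_2}\to0$. Choose $0=n_0<n_1<\cdots$ inductively such that for $k\ge2$
\[
\delta_{n_{k-1}}\le2^{-k}/M_k,\qquad M_k:=2^k\,2^{n_{k-2}/2},
\]
and put $M_0=M_1=1$. Let $\Delta_0=P_{n_0}$ and $\Delta_k=P_{n_k}-P_{n_{k-1}}$ for $k\ge1$. Let $H_k$ be the range of $\Delta_k$ with the norm $|y|_k=\max\{\|y\|_p,M_k\|y\|_2\}$, and let $H=(\oplus H_k)_{\ell_p}$.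

\emph{The map $x\mapsto(\Delta_kTx)_k$ is bounded from $X$ to $H$.} First, $\|\Delta_0Tx\|_p\le\|Tx\|_p$. By \eqref{eq:Bu1}, applied to $\Delta_1Tx,\dots,\Delta_KTx$ with sum $(P_{n_K}-P_{n_0})Tx$,
\[
\sum_{1\le k\le K}\|\Delta_kTx\|_p^p\le\Big\|\Big(\sum_{1\le k\le K}|\Delta_kTx|^2\Big)^{1/2}\Big\|_p^p\le(2C_p\|Tx\|_p)^p .
\]
Second, $\Delta_k=P_{n_k}(I-P_{n_{k-1}})$, so for $k\ge2$ we have $M_k\|\Delta_kTx\|_2\le M_k\delta_{n_{k-1}}\|x\|\le2^{-k}\|x\|$. For $k\le1$, $|\cdot|_k=\|\cdot\|_p$.

\emph{The map $(y_k)\mapsto\sum y_k$ is bounded from $H$ to $L_p$.} The terms $k=0,1$ are harmless, so it suffices to bound finite sums over $k\ge2$ of one parity. Such a $y_k$ is $\mathcal D_{n_k}$-measurable with $\mathbb E[y_k|\mathcal D_{n_{k-2}}]=0$. So the $y_k$ form a martingale difference sequence with respect to the $\sigma$-algebras $\mathcal D_{n_k}$ of that parity. The atoms of $\mathcal D_{n_{k-2}}$ have measure $2^{-n_{k-2}}$, so pointwise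
\[
\mathbb E[|y_k|^2|\mathcal D_{n_{k-2}}]\le2^{n_{k-2}}\|y_k\|_2^2\le2^{n_{k-2}}M_k^{-2}|y_k|_k^2=4^{-k}|y_k|_k^2 .
\]
Since $\sum_k4^{-k}|y_k|_k^2\le\sup_k|y_k|_k^2$, \eqref{eq:Bu2} gives $\|\sum y_k\|_p\le2C_p(\sum|y_k|_k^p)^{1/p}$.

\emph{$I_H$ factors through $\ell_p$.} Let $n=n_k$, and give the range of $P_n$ the norm $\max\{\|y\|_p,M_k\|y\|_2\}$. If $a$ is the vector of the $2^n$ values of $y$, then $\|y\|_p=2^{-n/p}\|a\|_p$ and $\|y\|_2=2^{-n/2}\|a\|_2$. So this norm is
\[
M_k2^{-n/2}\max\{\|a\|_2,w\|a\|_p\},\qquad w=2^{n/2-n/p}/M_k .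
\]
If $w<1$, the maximum equals $\|a\|_2$, because $\|a\|_p\le\|a\|_2$, and we may replace $w$ by $1$. By Lemma~\ref{lem:Xw} the identity of this space factors through some $\ell_p^m$ with constant $\kappa_p$. As $\Delta_k$ projects the space onto $H_k$ with norm at most $2$, $I_{H_k}$ factors through $\ell_p^m$ with constant $2\kappa_p$, where $m$ depends on $k$. Taking $\ell_p$-sums over $k$, we see that $I_H$ factors through $\ell_p$.

Composing the three maps we obtain a factorization through $\ell_p$ of the operator $x\mapsto\sum_k\Delta_kTx=Tx$.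
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $p>2$ and $T\in\mathcal S(L_p)$. We show that $i_{p,2}T$ is compact; then Lemma~\ref{lem:Johnson} applies. If it is not compact, there are bounded weakly null $f_k\in L_p$ with $\|Tf_k\|_2\ge\delta>0$, since $L_p$ is reflexive. The norms of $f_k$ and of $Tf_k$ in $L_p$ are then bounded away from $0$. By the Kadec--Pe\l czy\'nski theorem we may pass to a subsequence along which each of $(f_k)$ and $(Tf_k)$ is equivalent to the basis of $\ell_p$ or of $\ell_2$. Since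
\[
\|T\|\Big(\mathbb E_\sigma\Big\|\sum_{k\le K}\sigma_kf_k\Big\|_p^2\Big)^{1/2}\ge\Big(\mathbb E_\sigma\Big\|\sum_{k\le K}\sigma_kTf_k\Big\|_p^2\Big)^{1/2}\ge\Big(\mathbb E_\sigma\Big\|\sum_{k\le K}\sigma_kTf_k\Big\|_2^2\Big)^{1/2}\ge\delta K^{1/2}
\]
and $K^{1/p}=o(K^{1/2})$, neither sequence is equivalent to the $\ell_p$-basis. So both are equivalent to the $\ell_2$-basis, and $T$ is an isomorphism on the closed span of $(f_k)$, a contradiction.

Let $p<2$ and $T\in\mathcal S(L_p)$. By Weis's theorem $T^*$ is strictly singular on $L_{p'}$. Hence it factors through $\ell_{p'}$, and $T=T^{**}$ factors through $\ell_p$.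

Finally, $\ell_p$ is an $\ell_p$-sum of one dimensional spaces. So a factorization $T=BA$ through $\ell_p$ is one of the form $T=T_3T_2T_1$ with $r=s=p$ and $T_2=I$.
\end{proof}

\section{The approximable operators: proof of Theorem~\ref{thm:C}}\label{sec:C}

A finite rank operator factors through a single finite dimensional space, hence lies in $\mathcal F_p$ and in every $\Gamma_r$. Since $L_p$ has the approximation property, compact operators on $L_p$ lie in $\overline{\mathcal F_p}$ and in $\overline{\Gamma_r}$ for every $r$. We write $\Gamma_r(L_p)$ when the space has to be specified.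

The set $\mathcal F_p$ allows $r=2$ or $s=p$ (for $p>2$), while Theorem~\ref{thm:C} uses a single exponent strictly between $2$ and $p$. The next lemma produces such an exponent: up to a small perturbation, an operator from an $\ell_a$-sum to an $\ell_b$-sum is banded, and a banded operator factors through $\ell_c$-sums for all $c$ in between.

\begin{lemma}\label{lem:between}
Let $1<a<b<\infty$, let $T:X\to Y$ be an operator from an $\ell_a$-sum $X$ to an $\ell_b$-sum $Y$, and let $\eta>0$. There is $T':X\to Y$ with $\|T-T'\|\le\eta$ such that for each $c\in[a,b]$ the operator $T'$ factors through an $\ell_c$-sum.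
\end{lemma}

\begin{proof}
Let $P_n$ and $Q_m$ be the projections of $X$ and $Y$ onto the first $n$, respectively $m$, summands. For fixed $n$, $TP_n$ has finite rank, so $\|(I-Q_m)TP_n\|\to0$ as $m\to\infty$. For fixed $m$, $Q_mT$ has finite rank. Since $X^*$ is an $\ell_{a'}$-sum with $a'<\infty$ (here $a>1$ is used), $P_n^*\to I$ strongly on $X^*$. Hence $\|Q_mT(I-P_n)\|=\|(I-P_n^*)(Q_mT)^*\|\to0$ as $n\to\infty$. So, choosing $n_1,m_1,n_2,m_2,\dots$ in this order, we find $n_0=0<n_1<n_2<\cdots$ and $m_{-1}=m_0=0<m_1<m_2<\cdots$ with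
\[
\|(I-Q_{m_k})TP_{n_k}\|\le\eta2^{-k-2}\ (k\ge1),\qquad\|Q_{m_k}T(I-P_{n_{k+1}})\|\le\eta2^{-k-3}\ (k\ge0).
\]
Let $\tilde X_k$ be the range of $P_{n_k}-P_{n_{k-1}}$ with the norm of $X$, so that $X=(\oplus\tilde X_k)_{\ell_a}$. For $x=\sum x_k$ with $x_k\in\tilde X_k$ put
\[
T'x=\sum_{k\ge1}(Q_{m_k}-Q_{m_{k-2}})Tx_k .
\]

\emph{Boundedness and factorization.} The operators $Q_{m_k}-Q_{m_{k-2}}$ are contractive coordinate restrictions, and for $k$ of one parity their ranges are disjoint in the $\ell_b$-sum $Y$. So each parity contributes at most $\|T\|(\sum\|x_k\|^b)^{1/b}$. The series converges and $\|T'x\|\le2\|T\|(\sum\|x_k\|^b)^{1/b}$. Thus $T'$ is bounded even in the norm of $(\oplus\tilde X_k)_{\ell_b}$. As $\|\cdot\|_{\ell_b}\le\|\cdot\|_{\ell_c}\le\|\cdot\|_{\ell_a}$, it factors as $(\oplus\tilde X_k)_{\ell_a}\hookrightarrow(\oplus\tilde X_k)_{\ell_c}\to Y$.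

\emph{Approximation.} We have $x_k=P_{n_k}x_k=(I-P_{n_{k-1}})x_k$ and $Q_{m_{-1}}=Q_{m_0}=0$. Hence for $k\ge1$
\[
\|Tx_k-(Q_{m_k}-Q_{m_{k-2}})Tx_k\|\le\|(I-Q_{m_k})Tx_k\|+\|Q_{m_{k-2}}Tx_k\|\le\eta(2^{-k-2}+2^{-k-1})\|x_k\|\le\eta2^{-k}\|x\| .
\]
Summing over $k$ gives $\|T-T'\|\le\eta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Case $p>2$, ``if''.} Let $S=BA\in\Gamma_r$ with $2<r<p$, $A:L_p\to E$, $B:E\to L_p$, $E$ an $\ell_r$-sum. By Lemma~\ref{lem:compact}(a) with target $L_2$, $i_{p,2}B$ is compact; this uses $r>2$. By Lemma~\ref{lem:Johnson}, $B=B_2B_1$ with $B_1:E\to\ell_p$ and $B_2:\ell_p\to L_p$. So $S=B_2B_1A\in\mathcal F_p$, with exponents $r<s=p$.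

\emph{Case $p>2$, ``only if''.} Let $S=T_3T_2T_1\in\mathcal F_p$ with exponents $r<s$. If $s>p$ or $r<2$, then $T_3$ or $T_1$ is compact by Lemma~\ref{lem:compact}. So $S$ is compact and lies in $\overline{\Gamma_c}$ for all $c$. Otherwise $2\le r<s\le p$. Pick $c\in(r,s)\subseteq(2,p)$. By Lemma~\ref{lem:between}, applied to $T_2$, for every $\eta>0$ the operator $S$ is within $\|T_3\|\eta\|T_1\|$ of an element of $\Gamma_c$. Hence $\mathcal F_p\subseteq\overline{\bigcup_{2<c<p}\Gamma_c}$.

\emph{Case $p<2$.} We pass to adjoints. For any $p\ne2$ we claim that $S\in\mathcal F_p$ implies $S^*\in\overline{\mathcal F_{p'}}$. Let $S=T_3T_2T_1$ have exponents $r<s$. If $r>1$, then $S^*=T_1^*T_2^*T_3^*$ lies in $\mathcal F_{p'}$ with exponents $s'<r'$. If $r=1$, then $T_1$ is compact by Lemma~\ref{lem:compact}(b), so $S^*$ is compact and lies in $\overline{\mathcal F_{p'}}$. Applying the claim to $p$ and to $p'$, and using reflexivity, we see that $T\in\overline{\mathcal F_p}$ if and only if $T^*\in\overline{\mathcal F_{p'}}$. Similarly,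 for $1<r<\infty$ we have $T\in\Gamma_r(L_p)$ if and only if $T^*\in\Gamma_{r'}(L_{p'})$, because the dual of an $\ell_r$-sum is an $\ell_{r'}$-sum. Since $r\in(p,2)$ if and only if $r'\in(2,p')$, the case $p<2$ follows from the case of the exponent $p'>2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MT}
Martin Mathieu, Pedro Tradacete,
\emph{Strictly singular multiplication operators on $\mathcal L(X)$},
arXiv:1810.09194 (2018).

\bibitem{Ros}
Rosenthal,
Israel J. Math. 8 (1970).

\bibitem{Weis}
Weis,
Proc. Amer. Math. Soc. 67 (1977).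

\end{thebibliography}

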